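\title{A singular one-dimensional local domain whose $K_2$ injects into $K_2$ of its fraction field}

\begin{abstract}
Geller's conjecture asserts that a one-dimensional local domain $A$, essentially of finite type over a field of characteristic zero, is regular if and only if $K_2(A)\to K_2(F)$ is injective, where $F$ is the fraction field of $A$. We show that the conjecture fails over every field of characteristic zero, and that it holds when the residue field of $A$ is algebraic over $\mathbb Q$. The counterexample is the local ring at the vertex of a graded ring $k\oplus Wt\oplus Ht^2\oplus t^3L[t]$, where $L/k$ is a field extension of degree $128$. Its K\"ahler differentials over $k$ do not inject into those of the normalization, but its differentials over $\mathbb Q$ do, and it is the latter that control $K_2$.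
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic zero, not assumed algebraically closed. We call a ring $A$ \emph{admissible over $K$} if it is a one-dimensional local integral domain that is essentially of finite type over $K$, that is, a localization of a finitely generated $K$-algebra. Such a ring is noetherian. The local ring of a closed point of an integral curve over $K$ is admissible, and so is the local ring of an integral $K$-variety at the generic point of a subvariety of codimension one; thus the residue field may be transcendental over $K$. We write $\mathfrak m$ or $\mathfrak m_A$ for the maximal ideal and $F$ for the fraction field. The ring $A$ is regular when $\dim_{A/\mathfrak m}\mathfrak m/\mathfrak m^2=1$, that is, when it is a discrete valuation ring.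

Do the maps $K_i(A)\to K_i(F)$ of algebraic $K$-groups detect regularity? For $i=1$ they do not: $K_1$ of a local ring is its group of units, and $A^*\to F^*$ is always injective. For $i=2$ the following facts are known. If $A$ is regular, then $K_2(A)\to K_2(F)$ is injective; this follows from Quillen's proof of Gersten's conjecture. The map is not injective for the local ring of the singular point of the cusp $\operatorname{Spec}K[t^2,t^3]$ (Dennis--Sherman). We take the following conjecture, in this form, from Krishna \cite{Krishna}; Geller proved it when $A$ is noetherian, equicharacteristic of characteristic zero, and seminormal with finite normalization.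

\medskip
\noindent\textbf{Conjecture (Geller).} \emph{Let $A$ be admissible over $K$. Then $A$ is regular if and only if $K_2(A)\to K_2(F)$ is injective.}
\medskip

There is a good reason to expect this. A singular $A$ has two elements $x,y\in\mathfrak m$ that are independent modulo $\mathfrak m^2$, and the symbol $\{1+x,1+y\}\in K_2(A)$ remembers the $2$-form $dx\wedge dy$ at the closed point. In the normalization, $x$ and $y$ are both functions of one parameter $t$, so there seems to be no room for such a form, and one expects to correct the symbol by a term of higher order to an element that dies in $K_2(F)$. This argument can be made precise when the residue field is algebraic over $\mathbb Q$. In general it overlooks that $K$-theory does not see the base field: the differentials attached to $K_2$ are taken over $\mathbb Q$. If $x=t$ and $y=\lambda t$ with $\lambda$ a constant transcendental over $\mathbb Q$, then $dx\wedge dy=t\,dt\wedge d\lambda\neq0$. With enough transcendental constants, placed correctly, nothing dies.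

\begin{theorem}\label{thm:main}
Let $K_0$ be any field of characteristic zero. There is a one-dimensional local domain $A$, essentially of finite type over $K_0$, which is not regular and for which $K_2(A)\to K_2(F)$ is injective. Moreover, $A$ contains a field $k\supset K_0$ mapping isomorphically onto its residue field, and $A$ is the local ring of a $k$-rational point of an integral affine curve over $k$.
\end{theorem}

So the conjecture is false over every base field, and since the ring $A$ is also admissible over $k$, it is false even for rational points of curves. The expected answer does hold in the following cases.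

\begin{theorem}\label{thm:alg}
Let $A$ be admissible over $K$, with residue field algebraic over $\mathbb Q$. Then $A$ is regular if and only if $K_2(A)\to K_2(F)$ is injective.
\end{theorem}

\begin{corollary}\label{cor:flat}
Let $A'$ be admissible over a field of characteristic zero, not regular, with residue field algebraic over $\mathbb Q$. Let $A'\to A$ be a flat local homomorphism to a ring $A$ admissible over $K$, with $\mathfrak m_{A'}A=\mathfrak m_A$. Then $K_2(A)\to K_2(F)$ is not injective. This applies for instance if $A$ is admissible over $K$ and is the localization of $A'\otimes_EK$ at a prime over $\mathfrak m_{A'}$, where $E$ is a field contained in both $A'$ and $K$.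
\end{corollary}

By Theorem~\ref{thm:alg}, every counterexample to the conjecture has a residue field transcendental over $\mathbb Q$. Corollary~\ref{cor:flat} covers the cusp over any $K$: take $E=\mathbb Q$ and $A'=\mathbb Q[t^2,t^3]_{(t^2,t^3)}$.

Section~\ref{sec:torsion} shows the mechanism on differential forms alone and derives from it the shape of the counterexample. After the $K$-theoretic tools (Section~\ref{sec:tools}) we prove a transfer lemma comparing relative $K_2$ of $A$ and of its normalization (Section~\ref{sec:transfer}). It gives Theorem~\ref{thm:alg} and Corollary~\ref{cor:flat} quickly (Section~\ref{sec:alg}), and it reduces injectivity on $K_2$, for localizations of graded rings, to a condition on $K_2$ of fields and a condition on differentials (Section~\ref{sec:criterion}). The ring is built in Section~\ref{sec:ring}. The condition on differentials is reduced in Section~\ref{sec:diff} to a statement of linear algebra, which is proved in Section~\ref{sec:torus} by means of a triangulated torus.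

\section{Torsion differentials over $k$ and over $\mathbb Q$}\label{sec:torsion}

All rings are commutative unless said otherwise. For a $\mathbb Q$-algebra $R$ we write $\Omega_R=\Omega^1_{R/\mathbb Q}$ for the module of K\"ahler differentials. We use the following standard facts. For a field $k$ of characteristic zero, the differentials of a transcendence basis over $\mathbb Q$ form a basis of $\Omega_k$; so $d\lambda=0$ if and only if $\lambda\in k$ is algebraic over $\mathbb Q$. If $L/k$ is finite, then $\Omega_L=L\otimes_k\Omega_k$, $\Omega_{L/k}=0$, and derivations of $k$ extend uniquely to $L$. If $R=\bigoplus_{q\ge0}R_q$ is graded, then $\Omega_R$ is graded by $\deg(a\,db)=\deg a+\deg b$, and the \emph{degree derivation}, which is multiplication by $q$ on $R_q$, defines an $R$-linear \emph{contraction} $\iota\colon\Omega_R\to R$ with $\iota(db)=qb$ for $b\in R_q$. If $k\subset R_0$, then $\iota$ factors through $\Omega_{R/k}$.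

Let $k$ be a field of characteristic zero, $L$ a finite product of finite field extensions of $k$, and $R\subset L[t]$ a graded $k$-subalgebra with $R_0=k$. Then
\[
\Omega_{L[t]}=(L[t]\otimes_k\Omega_k)\oplus L[t]\,dt,\qquad \Omega_{L[t]/k}=L[t]\,dt,
\]
and we consider the graded modules of \emph{torsion differentials}
\[
T=\ker(\Omega_R\to\Omega_{L[t]}),\qquad T_k=\ker(\Omega_{R/k}\to\Omega_{L[t]/k}).
\]
We shall see in Section~\ref{sec:criterion} that $T=0$ is the condition relevant to $K_2$. The module $T_k$ is easier to compute, and the two are compared as follows.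

\begin{lemma}\label{lem:snake}
There is an exact sequence of graded $R$-modules
\[
0\to T\to T_k\xrightarrow{\ \partial\ }(L[t]/R)\otimes_k\Omega_k .
\]
Let $D\colon k\to k$ be a derivation, extended to $L$ and then to $L[t]$ by $Dt=0$, and let $\langle D,-\rangle\colon(L[t]/R)\otimes_k\Omega_k\to L[t]/R$ be given by $f\otimes d\kappa\mapsto f\,D\kappa$. If $\omega=\sum a_i\,db_i\in T_k$ with $a_i,b_i\in R$, then $\langle D,\partial\omega\rangle=\sum a_i\,Db_i\bmod R$.
\end{lemma}

\begin{proof}
Consider the commutative diagram
\[
\begin{array}{ccccccccc}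
0&\to&R\otimes_k\Omega_k&\to&\Omega_R&\to&\Omega_{R/k}&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&L[t]\otimes_k\Omega_k&\to&\Omega_{L[t]}&\to&L[t]\,dt&\to&0.
\end{array}
\]
The bottom row is exact. The left vertical map is injective with cokernel $(L[t]/R)\otimes_k\Omega_k$, because $k$ is a field. Hence $R\otimes_k\Omega_k\to\Omega_R$ is injective, and the top row, which is always exact in the middle and on the right, is exact. The snake lemma gives the sequence: $\partial\omega$ is found by reading $\sum a_i\,db_i$ in $\Omega_{L[t]}$, where it lies in $L[t]\otimes_k\Omega_k$, and reducing modulo $R\otimes_k\Omega_k$. The $L[t]$-linear map $\Omega_{L[t]}\to L[t]$, $df\mapsto Df$, sends $\sum a_i\,db_i$ to $\sum a_i\,Db_i$ and $f\otimes d\kappa$ to $f\,D\kappa$, which gives the formula.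
\end{proof}

So a torsion form over $k$ can fail to be torsion over $\mathbb Q$, but only in a degree $q$ with $R_q\ne Lt^q$, and only if $k$ is transcendental over $\mathbb Q$.

\begin{example}[the cusp]\label{ex:cusp}
Let $L=k$, $x=t^2$, $y=t^3$, $R=k[x,y]$. The form $2x\,dy-3y\,dx$ of degree $5$ maps to $6t^4dt-6t^4dt=0$. It is nonzero in $\Omega_{R/k}=(R\,dx\oplus R\,dy)/(2y\,dy-3x^2dx)$, since the relation has degree $6$. As $k[t]/R$ is concentrated in degree $1$, we get $T_5=T_{k,5}\ne0$ for every $k$.
\end{example}

\begin{example}[four lines in a plane]\label{ex:lines}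
Let $\lambda\in k\setminus\{0,1,-1\}$, $L=k^4$, $x=(1,1,1,1)t$, $y=(0,1,-1,\lambda)t$ and $R=k[x,y]\subset L[t]$, the coordinate ring of the four lines of slopes $0,1,-1,\lambda$. Then $R_q$ consists of the vectors $(f(0),f(1),f(-1),f(\lambda))t^q$ with $\deg f\le q$. So $R_2$ is a hyperplane in $Lt^2$, $R_q=Lt^q$ for $q\ge3$, and $x,y$ satisfy no relation of degree $\le3$; in degrees $\le3$ the module $\Omega_{R/k}$ is that of a polynomial ring.

\emph{Degree $2$.} A form $f\,dx+g\,dy$ with $f,g$ linear maps to $t^{-1}(xf+yg)\,dt$, so $T_{k,2}$ is the line spanned by $\omega=x\,dy-y\,dx$. On the line of slope $a$, the image of $\omega$ in absolute differentials is $t(a\,dt+t\,da)-at\,dt=t^2da$. Hence $\partial\omega$ is the class of $(0,0,0,1)t^2\otimes d\lambda$. A polynomial of degree $\le2$ vanishing at $0,1,-1$ is zero, so $(0,0,0,1)t^2\notin R_2$. Thus $T_2=0$ if and only if $\lambda$ is transcendental over $\mathbb Q$.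

\emph{Degree $3$.} Now $(0,0,0,1)t^3=c:=y(y-x)(y+x)/(\lambda^3-\lambda)$ lies in $R$, and $x\omega-c\,d\lambda\in T_3$. It is nonzero because $x\omega\neq0$ in $\Omega_{R/k}$. So $T\ne0$ for every $\lambda$.
\end{example}

This example shows both the mechanism, in degree $2$, and the obstacle, in degree $3$. It also is not a domain; to get a domain we take for $L$ a field. Let then $L$ be a field, $R_1=Wt$ with $W\subset L$ a $k$-subspace of dimension $n\ge2$, and let us see what $T=0$ demands.

For $x=wt$, $x'=w't$ in $R_1$, the form $x\,dx'-x'dx$ maps to $(ww'-w'w)t\,dt=0$, so it lies in $T_k$. This gives an injection $\Lambda^2_kW\to T_{k,2}$: for the quotient $k\oplus Wt$ of $R$ by all elements of degree $\ge2$, the degree-$2$ part of the differentials over $k$ is $W\otimes W$ modulo the elements $w\otimes w'+w'\otimes w$, that is $\Lambda^2W$, and $x\,dx'-x'dx$ goes to $2w\wedge w'$. So $\partial$ must embed $\Lambda^2W$ in $(Lt^2/R_2)\otimes_k\Omega_k$, and $R_2\neq Lt^2$. The simplest choice is $R_2=Ht^2$ with $H$ the kernel of a nonzero $k$-linear form $\phi\colon L\to k$. The condition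 $W\cdot W\subset H$ says that $W$ is totally isotropic for the symmetric form $(a,b)\mapsto\phi(ab)$. The target of $\partial$ in degree $2$ is now $\Omega_k$, so we need at least $\binom n2$ independent transcendentals. If $[L:k]=2n$, the isotropic subspaces complementary to a fixed one of dimension $n$ are parametrized by alternating $n\times n$ matrices, which have exactly $\binom n2$ free entries. We shall let $W$ be the generic member of this family, and $\partial$ will turn out to be injective in degree $2$. Finally, taking $R_q=Lt^q$ for $q\ge3$, we need $T_{k,q}=0$ for $q\ge3$. This is what failed for four lines, and it forces $n$ to be larger (Remark~\ref{rem:count}).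

\section{Tools from $K$-theory and cyclic homology}\label{sec:tools}

The groups $K_n$ are written additively. The product on $K_*(R)$ is graded commutative, and for units $a_1,\dots,a_n$ the \emph{symbol} $\{a_1,\dots,a_n\}\in K_n(R)$ is the product of their classes in $K_1(R)$. It is additive in each entry, vanishes if an entry is $1$, and changes sign when two entries are exchanged. The functors $K_n$ commute with finite products of rings. For an ideal $I\subset R$, the relative group $K_n(R,I)$ is a homotopy group of the fiber of $K(R)\to K(R/I)$; it sits in the natural exact sequence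
\[
\cdots\to K_{n+1}(R)\to K_{n+1}(R/I)\to K_n(R,I)\to K_n(R)\to K_n(R/I).
\]
If $R\to R/I$ has a ring-homomorphic section, we call $I$ \emph{split}; then $K_n(R,I)=\ker(K_n(R)\to K_n(R/I))$ is a direct summand of $K_n(R)$. Hochschild and cyclic homology $HH_*$, $HC_*$ are taken over $\mathbb Q$; for split $I$ their relative groups are likewise kernels. We use the following results.

\medskip
\noindent\textbf{(K1) Presentation of relative $K_2$} (Keune \cite{Keune}, Loday \cite{LodayRel}). Let $I$ be contained in the Jacobson radical $\operatorname{rad}(R)$. Then $K_2(R,I)$ is, naturally in $(R,I)$, the abelian group generated by symbols $\langle a,b\rangle$ with $(a,b)\in(R\times I)\cup(I\times R)$, subject to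
\begin{itemize}
\item[(D1)] $\langle a,b\rangle=-\langle b,a\rangle$;
\item[(D2)] $\langle a,b\rangle+\langle a,c\rangle=\langle a,b+c-abc\rangle$ if $a\in I$ or $b,c\in I$;
\item[(D3)] $\langle a,bc\rangle=\langle ab,c\rangle+\langle ac,b\rangle$ if $a$, $b$ or $c$ is in $I$.
\end{itemize}
Loday and Keune identify the relative Steinberg-type group with the homotopy-theoretic one, and Keune gives the presentation. The $2$-forms $(1-ab)^{-1}da\wedge db$ satisfy these relations, which is a way to remember them. Given (D1), relation (D3) is equivalent to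
\[
\mathrm{cyc}(a,b,c)\colon\qquad\langle ab,c\rangle+\langle bc,a\rangle+\langle ca,b\rangle=0,
\]
which is symmetric in $a,b,c$.

\medskip
\noindent\textbf{(K2) Nilpotent ideals} (Goodwillie \cite{Goodwillie}, with Weibel \cite{Weibel} for unique divisibility). If $I$ is a nilpotent ideal of a $\mathbb Q$-algebra $R$, then $K_n(R,I)$ is a $\mathbb Q$-vector space, naturally isomorphic to $HC_{n-1}(R,I)$. For $n=2$ and $I$ split this reads
\[
K_2(R,I)\cong\ker\bigl(\Omega_R/dR\to\Omega_{R/I}/d(R/I)\bigr),
\]
a statement also due to Bloch.

\medskip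
\noindent\textbf{(K3) Weights} (Cathelineau \cite{Cathelineau}). The Adams operations $\psi^j$ act naturally on $K$-groups; on a $\mathbb Q$-vector space of $K$-classes, the summand of \emph{weight} $i$, marked $(i)$, is where $\psi^j=j^i$ for all $j$. Cyclic homology has a natural decomposition $HC_n=\bigoplus_iHC_n^{(i)}$, and the isomorphism (K2) carries $K_n(R,I)^{(i)}$ to $HC_{n-1}^{(i-1)}(R,I)$.

\medskip
\noindent\textbf{(K4) Top weight.} If $R$ is local with infinite residue field, then $(K_n(R)\otimes\mathbb Q)^{(n)}$ is spanned by the symbols $\{a_1,\dots,a_n\}$, $a_i\in R^*$. This combines homological stability, with $K_n^M(R)=H_n(GL_n(R))/H_n(GL_{n-1}(R))$ (Suslin, Guin, Nesterenko--Suslin), and Soul\'e's comparison of the rank and Adams filtrations \cite{Soule}. One even has $K_n^M(R)\otimes\mathbb Q\cong(K_n(R)\otimes\mathbb Q)^{(n)}$; we use only surjectivity.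

\medskip
\noindent\textbf{(K5) The group $HC_2$} (Loday \cite[\S\S4.5--4.6]{LodayCH}). One has $HC_2=HC_2^{(1)}\oplus HC_2^{(2)}$, a natural exact sequence
\[
0=HC_1^{(0)}(R)\to HH_2^{(1)}(R)\to HC_2^{(1)}(R)\to HC_0(R)=R\xrightarrow{\ d\ }\Omega_R,
\]
and $HH_2^{(1)}(R)=D_1(R/\mathbb Q)$, the first Andr\'e--Quillen homology of $R$ with coefficients in $R$. We recall that $D_1(S/\mathbb Q,-)=0$ if $S$ is a filtered colimit of smooth $\mathbb Q$-algebras; that $D_1\bigl((S/I)/S,S/I\bigr)=I/I^2$; and that for $\mathbb Q\to S\to R$ there is the natural Jacobi--Zariski exact sequence $D_1(S/\mathbb Q,R)\to D_1(R/\mathbb Q,R)\to D_1(R/S,R)$.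

\medskip
\noindent\textbf{(K6) Rational function fields} (Milnor). The group $K_2$ of a field is generated by symbols. For a discrete valuation $v$, the \emph{tame symbol} is the homomorphism from $K_2$ to the units of the residue field sending $\{a,b\}$ to the residue class of $(-1)^{v(a)v(b)}a^{v(b)}b^{-v(a)}$. For a field $\kappa$ the sequence
\[
0\to K_2(\kappa)\to K_2(\kappa(y))\xrightarrow{(\tau_\pi)}\bigoplus_\pi(\kappa[y]/\pi)^*\to0
\]
is exact, where $\pi$ runs over the monic irreducible polynomials and $\tau_\pi$ is the tame symbol of the $\pi$-adic valuation $v_\pi$.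

\medskip
\noindent\textbf{(K7)} There is a natural homomorphism $d\log\colon K_2(R)\to\Omega^2_R=\Lambda^2_R\Omega_R$ with $\{a,b\}\mapsto a^{-1}b^{-1}da\wedge db$.

\section{A transfer lemma}\label{sec:transfer}

Let $B$ be the normalization of a singular ring $A$. The rings $A$ and $B$ share nonzero ideals $I$, and by (K2) the quotients $A/I$, $B/I$ are accessible through differentials. What remains is to compare $K_2(A,I)$ with $K_2(B,I)$. The difficulty is that a generator $\langle b,c\rangle$ of $K_2(B,I)$ with $b\notin A$ has no meaning in $K_2(A,I)$. If, however, $c$ is divisible by an element $\tau$ with $\tau B\subset A$, then (D3) moves a factor $\tau$ onto $b$, and the result makes sense in $A$. This produces an inverse map at the price of changing the ideal.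

\begin{lemma}\label{lem:transfer}
Let $A\subset B$ be commutative rings and $\tau\in B$ a nonzerodivisor with $\tau B\subset A$ and $\tau B\subset\operatorname{rad}(A)\cap\operatorname{rad}(B)$. There is a homomorphism $\rho\colon K_2(B,\tau^3B)\to K_2(A,\tau B)$ such that the composites
\[
K_2(A,\tau^3B)\to K_2(B,\tau^3B)\xrightarrow{\ \rho\ }K_2(A,\tau B),\qquad
K_2(B,\tau^3B)\xrightarrow{\ \rho\ }K_2(A,\tau B)\to K_2(B,\tau B)
\]
are the natural maps.
\end{lemma}

\begin{proof}
All four groups have the presentation (K1). For $b,c\in B$ put
\[
\rho\langle b,\tau^3c\rangle=\langle b\tau,\tau^2c\rangle+\langle b\tau^2c,\tau\rangle,\qquad\rho\langle\tau^3c,b\rangle=-\rho\langle b,\tau^3c\rangle .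
\]
All entries on the right lie in $\tau B\subset A$, and $c$ is determined by $\tau^3c$ because $\tau$ is a nonzerodivisor.

\emph{Consistency and the two composites.} The relation $\mathrm{cyc}(b,\tau,\tau^2c)$ reads
\begin{equation}\label{eq:move}
\langle b,\tau^3c\rangle=\langle b\tau,\tau^2c\rangle+\langle b\tau^2c,\tau\rangle .
\end{equation}
It holds in $K_2(A,\tau B)$ if $b\in A$, and in $K_2(B,\tau B)$ for all $b\in B$. If both entries of a generator lie in $\tau^3B\subset A$, then by \eqref{eq:move} and (D1) both formulas for $\rho$ give its natural image in $K_2(A,\tau B)$; so $\rho$ is well defined on generators, and it respects (D1) by construction. Once $\rho$ is known to respect (D2) and (D3), equation \eqref{eq:move} also shows that both composites are natural on generators. The computations below take place in $K_2(A,\tau B)$, and all entries lie in $\tau B$. By (D1), relation (D2) may be applied in the first entry as well.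

\emph{(D2) for $\langle a,\tau^3c\rangle+\langle a,\tau^3d\rangle$, $a\in B$.} Put $e=c+d-a\tau^3cd$, so that $\tau^3c+\tau^3d-a\tau^6cd=\tau^3e$. Then
\begin{align*}
\langle a\tau,\tau^2c\rangle+\langle a\tau,\tau^2d\rangle&=\langle a\tau,\tau^2c+\tau^2d-a\tau^5cd\rangle=\langle a\tau,\tau^2e\rangle,\\
\langle a\tau^2c,\tau\rangle+\langle a\tau^2d,\tau\rangle&=\langle a\tau^2c+a\tau^2d-a^2\tau^5cd,\tau\rangle=\langle a\tau^2e,\tau\rangle,
\end{align*}
and the sum of the two lines is the required identity.

\emph{(D2) for $\langle\tau^3e,b\rangle+\langle\tau^3e,c\rangle$, $b,c\in B$.} Put $f=b+c-\tau^3ebc$. Then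
\begin{align*}
\langle b\tau,\tau^2e\rangle+\langle c\tau,\tau^2e\rangle&=\langle b\tau+c\tau-bc\tau^4e,\tau^2e\rangle=\langle f\tau,\tau^2e\rangle,\\
\langle b\tau^2e,\tau\rangle+\langle c\tau^2e,\tau\rangle&=\langle b\tau^2e+c\tau^2e-bc\tau^5e^2,\tau\rangle=\langle f\tau^2e,\tau\rangle,
\end{align*}
and the negative of the sum is the required identity.

\emph{(D3).} By the symmetry of $\mathrm{cyc}$ we may take $a,b\in B$ and $c=\tau^3d$, and must show $\rho\langle ab,\tau^3d\rangle=\rho\langle a,\tau^3bd\rangle+\rho\langle b,\tau^3ad\rangle$. Each of the three terms contains the summand $X=\langle ab\tau^2d,\tau\rangle$, so the claim is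
\[
\langle ab\tau,\tau^2d\rangle=\langle a\tau,\tau^2bd\rangle+\langle b\tau,\tau^2ad\rangle+X .
\]
Now $\mathrm{cyc}(ab\tau,\tau,\tau d)$ gives $\langle ab\tau,\tau^2d\rangle=\langle ab\tau^2,\tau d\rangle+X$, and $\mathrm{cyc}(a\tau,b\tau,\tau d)$ gives $\langle ab\tau^2,\tau d\rangle=\langle a\tau,\tau^2bd\rangle+\langle b\tau,\tau^2ad\rangle$. The last relation is the reason for the exponent $3$: each of $a,b,d$ needs a factor $\tau$ to enter $A$.
\end{proof}

\section{Residue fields algebraic over $\mathbb Q$}\label{sec:alg}

We make the heuristic argument of the introduction precise. First, the symbol is visible modulo $\mathfrak m^2$.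

\begin{lemma}\label{lem:dlog}
Let $(S,\mathfrak n)$ be a local ring containing $\mathbb Q$, and let $x,y\in\mathfrak n$ be linearly independent in $\mathfrak n/\mathfrak n^2$. Then $\{1+x,1+y\}\ne0$ in $K_2(S/\mathfrak n^2)$.
\end{lemma}

\begin{proof}
By Cohen's theorem $S'=S/\mathfrak n^2$ contains a field $\kappa$ mapping isomorphically onto the residue field, so $S'=\kappa\oplus M$ with $M=\mathfrak n/\mathfrak n^2$. Grade $S'$ with $M$ in degree $1$. The module $\Omega_{S'/\kappa}$ is zero in degree $0$; in degree $1$ it is $dM\cong M$, because $S'$ agrees with the symmetric algebra of $M$ in degrees $\le1$. Hence the degree-$2$ part of $\Omega^2_{S'/\kappa}$ is $\Lambda^2_\kappa M$. By (K7) the symbol maps to $(1+x)^{-1}(1+y)^{-1}dx\wedge dy\in\Omega^2_{S'/\kappa}$, whose degree-$2$ component is $x\wedge y\ne0$.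
\end{proof}

\begin{proposition}\label{prop:xi}
Let $A$ be admissible and not regular, with residue field $\kappa$ algebraic over $\mathbb Q$, and let $x,y\in\mathfrak m$. There is $\xi\in\ker(K_2(A)\to K_2(F))$ with the same image in $K_2(A/\mathfrak m^2)$ as $\alpha=\{1+x,1+y\}$.
\end{proposition}

\begin{proof}
The normalization $B$ of $A$ is finite over $A$, since $A$ is essentially of finite type over a field. It is a semilocal Dedekind domain, hence a principal ideal domain, and $B\ne A$ since $A$ is not regular. Let $\operatorname{rad}(B)=\pi B$. The conductor $\mathfrak c=\{a\in A:aB\subset A\}$ is an ideal of both rings; it is nonzero by finiteness and lies in $\mathfrak m$ as $B\ne A$. Being a product of maximal ideals of $B$, it contains $\pi^rB$ for some $r\ge1$. Put $\tau=\pi^{2r}$. Then $\tau B\subset\mathfrak c^2\subset\mathfrak m^2$, and Lemma~\ref{lem:transfer} applies to $(A,B,\tau)$.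

We claim that $\alpha$ dies in $K_2(B/\tau^3B)$. The ring $B/\tau^3B$ is a finite product of artinian local $\mathbb Q$-algebras with principal maximal ideal; by Cohen's theorem these have the form $C=l[t]/t^M$, where the residue field $l$ is finite over $\kappa$ and so algebraic over $\mathbb Q$. Every maximal ideal of $B$ lies over $\mathfrak m$ and so contains $x$; therefore $\alpha$ maps to $0$ in $K_2(l)$, and its image in $K_2(C)$ lies in $K_2(C,(t))$, which by (K2) is a subgroup of $\Omega_C/dC$. Since $\Omega_l=0$, the module $\Omega_C$ is additively spanned by the forms $at^j\,dt=d(at^{j+1}/(j+1))$ with $a\in l$. So $\Omega_C/dC=0$, and the claim follows.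

Hence the image of $\alpha$ in $K_2(B)$ comes from some $\beta\in K_2(B,\tau^3B)$. Let $\gamma\in K_2(A)$ be the image of $\rho(\beta)\in K_2(A,\tau B)$. By the second composite in Lemma~\ref{lem:transfer}, $\gamma$ and $\alpha$ have the same image in $K_2(B)$, so $\xi=\alpha-\gamma$ dies in $K_2(B)$ and in $K_2(F)$. Finally $\gamma$ dies in $K_2(A/\tau B)$, hence in $K_2(A/\mathfrak m^2)$.
\end{proof}

The hypothesis on $\kappa$ was used only for $\Omega_l=0$. For a general field $l$ and $1\le q<M$, the degree-$q$ part of $\Omega_C$ is $t^q\Omega_l\oplus lt^{q-1}dt$ and $d(at^q)=t^qda+qat^{q-1}dt$, so the degree-$q$ part of $\Omega_C/dC$ is $t^q\Omega_l$. This is the room that the counterexample uses.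

\begin{proof}[Proof of Theorem~\ref{thm:alg}]
If $A$ is regular, injectivity is the consequence of Quillen's theorem quoted in the introduction. If not, choose $x,y\in\mathfrak m$ independent modulo $\mathfrak m^2$. The element $\xi$ of Proposition~\ref{prop:xi} lies in the kernel and is nonzero by Lemma~\ref{lem:dlog}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:flat}]
Write $\mathfrak m'=\mathfrak m_{A'}$, and let $\kappa',\kappa$ be the residue fields of $A',A$ and $F'$ the fraction field of $A'$. By flatness, nonzero elements of $A'$ are nonzerodivisors on $A$, so $A'\subset A$ and $F'\subset F$. Choose $x,y\in\mathfrak m'$ independent modulo $\mathfrak m'^2$, let $\xi'\in K_2(A')$ be given by Proposition~\ref{prop:xi}, and let $\xi\in K_2(A)$ be its image. Then $\xi$ dies in $K_2(F)$, and its image in $K_2(A/\mathfrak m^2)$, computed through $K_2(A'/\mathfrak m'^2)$, is $\{1+x,1+y\}$. Flatness and $\mathfrak m=\mathfrak m'A$ give $\mathfrak m^i=\mathfrak m'^i\otimes_{A'}A$, hence $\mathfrak m/\mathfrak m^2=(\mathfrak m'/\mathfrak m'^2)\otimes_{\kappa'}\kappa$. So $x,y$ stay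 independent, and $\xi\ne0$ by Lemma~\ref{lem:dlog}.

In the stated instance $A'\to A$ is flat, as a base change of $E\to K$ followed by a localization, and local. The closed fiber $A/\mathfrak m'A$ is the localization of $\kappa'\otimes_EK$ at a prime. Since $\kappa'/E$ is algebraic and separable, $\kappa'\otimes_EK$ is a union of finite products of finite field extensions of $K$; it is therefore integral over $K$, hence zero-dimensional, and reduced. A reduced zero-dimensional local ring is a field, so $\mathfrak m'A=\mathfrak m$.
\end{proof}

\section{A criterion for injectivity}\label{sec:criterion}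

Let $L/k$ be a finite extension of fields of characteristic zero and $R=\bigoplus_{q\ge0}R_q\subset L[t]$ a graded $k$-subalgebra with
\[
R_0=k,\qquad R_q\subset Lt^q,\qquad R_q=Lt^q\ \text{ for }q\ge3 .
\]
Put $\mathfrak m_R=R\cap tL[t]$, $A=R_{\mathfrak m_R}$, $B=L[t]_{(t)}$, $I_N=t^NB$ and $F=L(t)$.

The ring $L[t]$ is finite over $k[t^3]\subset R$. So $R$ is a finite $k[t^3]$-module, in particular a finitely generated $k$-domain of dimension one, and its fraction field contains $t=t^4/t^3$ and $L$, so it is $F$. Let $\Sigma=R\setminus\mathfrak m_R$. The ring $\Sigma^{-1}L[t]$ is finite over $A$, so its maximal ideals come from primes of $L[t]$ over $\mathfrak m_R$; such a prime contains $t^3$ and equals $(t)$. Hence $\Sigma^{-1}L[t]=B$, and $B$ is the normalization of $A$. For $N\ge3$ we get $I_N=\Sigma^{-1}(t^NL[t])\subset A$, and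
\[
A_N:=A/I_N=R/t^NL[t],\qquad B_N:=B/I_N=L[t]/t^N
\]
are graded artinian local rings with split nilpotent maximal ideals $\mathfrak m_N$ and $J_N=tB_N$. Thus $A$ is a one-dimensional noetherian local domain with residue field $k\subset A$.

\begin{proposition}\label{prop:crit}
Assume that \emph{(a)} $K_2(k)\to K_2(L)$ is injective and \emph{(b)} $\Omega_R\to\Omega_{L[t]}$ is injective. Then $K_2(A)\to K_2(F)$ is injective.
\end{proposition}

Condition (a) cannot be dropped: $K_2(k)$ is a direct summand of $K_2(A)$, and its map to $K_2(F)$ factors through $K_2(L)$. Since $B$ is regular and admissible over $L$, the map $K_2(B)\to K_2(F)$ is injective, so we have to show that $K_2(A)\to K_2(B)$ is injective. An element of the kernel will first be shown to vanish on all truncations $A_N$; this is where (a), (b) and the grading are used.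

\begin{lemma}\label{lem:trunc}
Assume \emph{(a)} and \emph{(b)}. If $\alpha\in K_2(A)$ dies in $K_2(B)$, then it dies in $K_2(A_N)$ for all $N\ge3$.
\end{lemma}

\begin{proof}
The image of $\alpha$ in $K_2(k)$ dies in $K_2(B/tB)=K_2(L)$, so it is $0$ by (a). Let $M=2N$. The image $\alpha_M$ of $\alpha$ in $K_2(A_M)$ then lies in $K_2(A_M,\mathfrak m_M)$ and dies in $K_2(B_M,J_M)$. By (K2), these groups are $\bigoplus_{q\ge1}(\Omega_{A_M}/dA_M)_q$ and $\bigoplus_{q\ge1}(\Omega_{B_M}/dB_M)_q$, the degree-$0$ parts being $\Omega_k/dk$ and $\Omega_L/dL$.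

Let $1\le q<M$. As $t^ML[t]$ starts in degree $M$, passing to the quotient does not change differentials of degree $q$, and the map in degree $q$ is $(\Omega_R/dR)_q\to(\Omega_{L[t]}/dL[t])_q$. It is injective. Indeed, let $\omega\in\Omega_{R,q}$ map to $ds$ with $s\in Lt^q$. Contraction with the degree derivation gives $qs=\iota\omega\in R_q$. So $s\in R_q$, and $\omega=ds$ in $\Omega_R$ by (b).

Therefore $\alpha_M$ has components only in degrees $q\ge2N$. These map to $0$ in $\Omega_{A_N}/dA_N$, since $\Omega_{A_N}$ is spanned by forms $a\,db$ with $\deg a,\deg b\le N-1$, of degree at most $2N-2$.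
\end{proof}

So $\alpha$ lifts to $K_2(A,I_N)$ for every $N$. The image of a lift in $K_2(B,I_N)$ dies in $K_2(B)$, but this only says that it is a boundary from $K_3(B_N)$. To apply the transfer lemma we need it to be zero, and for this we shrink $N$.

\begin{lemma}\label{lem:K3}
If $N\ge3$ and $M\ge2N$, then $\ker(K_2(B,I_M)\to K_2(B))$ maps to $0$ in $K_2(B,I_N)$.
\end{lemma}

\begin{proof}
The kernel is the image of the boundary map from $K_3(B_M)$, the boundary maps for $M$ and $N$ are compatible, and $K_3(B_N)\to K_2(B,I_N)$ kills the image of $K_3(B)$. So it suffices to show that the image of $K_3(B_M)\to K_3(B_N)$ lies in the image of $K_3(B)$. We have $K_3(B_M)=K_3(L)\oplus K_3(B_M,J_M)$, and $K_3(L)$ lifts to $K_3(B)$ because $L\subset B$. By (K2), (K3) and (K5), $K_3(B_M,J_M)$ is a $\mathbb Q$-vector space $K^{(2)}\oplus K^{(3)}$ with $K^{(2)}\cong HC_2^{(1)}(B_M,J_M)$. We show that $K^{(3)}$ lifts to $K_3(B)$ and that $K^{(2)}$ dies in $K_3(B_N)$.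

\emph{Weight $3$.} Let $\mathrm{Sym}\subset K_3(B_M,J_M)$ be the subgroup generated by the symbols $\{1+x,u,v\}$ with $x\in J_M$ and $u,v\in B_M^*$. The group $1+J_M$ is isomorphic to $J_M$ by the logarithm, so it is divisible, and $\mathrm{Sym}$ is divisible. Let $z\in K^{(3)}$. Since $K_3(B_M,J_M)$ is a uniquely divisible direct summand of $K_3(B_M)$ stable under the Adams operations, it embeds in $K_3(B_M)\otimes\mathbb Q$ compatibly with weights. By (K4), a multiple of $z$ agrees in $K_3(B_M)\otimes\mathbb Q$ with an integral combination of symbols; the difference is torsion, so for some $r\ge1$ the element $rz$ is an integral combination of symbols $\{a,b,c\}$ in $K_3(B_M)$. Apply the projection $\zeta\mapsto\zeta-\bar\zeta$ onto $K_3(B_M,J_M)$, where $\bar\zeta$ is the image in $K_3(L)\subset K_3(B_M)$; it fixes $rz$. Write $a=\bar a(1+a')$, $b=\bar b(1+b')$, $c=\bar c(1+c')$ with $\bar a,\bar b,\bar c\in L^*$ and $a',b',c'\in J_M$. By additivity $\{a,b,c\}-\{\bar a,\bar b,\bar c\}$ is a sum of symbols with an entry in $1+J_M$, which up to sign are generators of $\mathrm{Sym}$. So $rz\in\mathrm{Sym}$,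 say $rz=rz'$ with $z'\in\mathrm{Sym}$ by divisibility, and $z=z'$ as the relative group is torsion-free. Since $B$ is local, $B^*\to B_M^*$ is onto, and $\mathrm{Sym}$ lifts to $K_3(B)$.

\emph{Weight $2$.} Dividing $\Omega_{L[t]}$ by $t^M$ and $d(t^M)=Mt^{M-1}dt$ gives $\Omega_{B_M}=(B_M\otimes_L\Omega_L)\oplus(L[t]/t^{M-1})\,dt$. The $dt$-component of $d(\sum_{i=1}^{M-1}a_it^i)$ is $\sum ia_it^{i-1}dt$, so $d$ is injective on $J_M$. The sequence (K5) for $B_M$ is the direct sum of that for $L$ and a relative sequence, so $HC_2^{(1)}(B_M,J_M)\cong\ker(D_1(B_M/\mathbb Q)\to D_1(L/\mathbb Q))$. The field $L$ is the filtered union of its smooth finitely generated $\mathbb Q$-subalgebras, because a finitely generated $\mathbb Q$-domain becomes smooth after inverting one nonzero element. Hence $D_1(L/\mathbb Q)=0$ and $D_1(L[t]/\mathbb Q,-)=0$. Thus $K^{(2)}\cong D_1(B_M/\mathbb Q)$, and the Jacobi--Zariski sequence of $\mathbb Q\to L[t]\to B_M$ embeds this group in $(t^M)/(t^{2M})$. All of this holds for $N$ in place of $M$ and is natural for $B_M\to B_N$. The map $(t^M)/(t^{2M})\to(t^N)/(t^{2N})$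 is zero for $M\ge2N$, so $K^{(2)}$ maps to $0$ in $K_3(B_N,J_N)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:crit}]
Let $\alpha\in K_2(A)$ die in $K_2(B)$. By Lemma~\ref{lem:trunc} it lifts to $\alpha'\in K_2(A,I_{18})$. The image of $\alpha'$ in $K_2(B,I_{18})$ dies in $K_2(B)$, so its image in $K_2(B,I_9)$ is $0$ by Lemma~\ref{lem:K3}. Apply Lemma~\ref{lem:transfer} with $\tau=t^3$; here $R_q=Lt^q$ for $q\ge3$ gives $\tau B=I_3\subset\mathfrak m_A$, and $\tau^3B=I_9$. By the first composite, the image of $\alpha'$ in $K_2(A,I_3)$ is $\rho(0)=0$. Its further image in $K_2(A)$ is $\alpha$.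
\end{proof}

\section{The ring}\label{sec:ring}

Fix $K_0$ and put $n=64$, $p=2n=128$. Following Section~\ref{sec:torsion}, we need a field extension of degree $p$ that is injective on $K_2$, with a linear form $\phi$ admitting an isotropic subspace of dimension $n$.

\subsection*{The fields and the form}
Let $L_1=K_0(\theta)$ with $\theta$ a variable, $g(X)=X^{127}(X-1)$, $s=g(\theta)$ and $k_1=K_0(s)$. Then $[L_1:k_1]=\deg g=p$, and $1,\theta,\dots,\theta^{p-1}$ is a basis of $L_1$ over $k_1$. Let $\phi\colon L_1\to k_1$ be the coefficient of $\theta^{p-1}$. The symmetric form $(a,b)\mapsto\phi(ab)$ is nondegenerate, since $aL_1=L_1$ for $a\ne0$ and $\phi\ne0$. Put $u_a=\theta^a$ for $0\le a<n$. As $a+b\le p-2$, we have $\phi(u_au_b)=0$, so $W_0=\langle u_0,\dots,u_{n-1}\rangle$ is totally isotropic.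

We choose an isotropic complement. By nondegeneracy there are $f_b\in L_1$ with $\phi(u_af_b)=\delta_{ab}$. Put $u_b^*=f_b-\frac12\sum_c\phi(f_bf_c)u_c$. Then $\phi(u_au_b^*)=\delta_{ab}$ and
\[
\phi(u_b^*u_c^*)=\phi(f_bf_c)-\tfrac12\phi(f_cf_b)-\tfrac12\phi(f_bf_c)=0 .
\]
So $W_\infty=\langle u_0^*,\dots,u_{n-1}^*\rangle$ is totally isotropic. The $2n$ vectors $u_a,u_b^*$ are independent (pair a relation with the $u_a$), so $L_1=W_0\oplus W_\infty$.

For a field $E\supset k_1$ put $L_E=E\otimes_{k_1}L_1$ and extend $\phi$ linearly. For a matrix $Y\in M_n(E)$ let $W_Y\subset L_E$ be spanned by $w_a^Y=u_a+\sum_bY_{ab}u_b^*$. The $W_Y$ are exactly the complements of $E\otimes W_\infty$, and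
\begin{equation}\label{eq:alt}
\phi(w_a^Yw_b^Y)=Y_{ba}+Y_{ab},
\end{equation}
so $W_Y$ is totally isotropic if and only if $Y$ is alternating.

\subsection*{The generic isotropic subspace}
Let $y_{ab}$ $(0\le a<b<n)$ be independent variables, $y_{ba}=-y_{ab}$, $y_{aa}=0$, and
\[
k=k_1(y_{ab}),\qquad L=L_k=L_1(y_{ab}),
\]
a field extension of degree $p$. Put $w_a=u_a+\sum_by_{ab}u_b^*$, $W=\langle w_0,\dots,w_{n-1}\rangle_k$, $H=\ker(\phi\colon L\to k)$, and
\[
R=k\oplus Wt\oplus Ht^2\oplus t^3L[t],\qquad A=R_{\mathfrak m_R}.
\]
By \eqref{eq:alt}, $W\cdot W\subset H$, so $R$ is a ring of the kind considered in Section~\ref{sec:criterion}, and we use the notation of that section.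

\subsection*{Injectivity on $K_2$ of the fields}
By (K6), an element of $K_2(\kappa(y))$ is controlled by its tame symbols, and a tame symbol can be read off upstairs at any unramified prime.

\begin{lemma}\label{lem:tame}
Let $\kappa\subset\kappa'$ be fields, $h\in\kappa'[x]$ nonconstant, and embed $\kappa(y)$ in $\kappa'(x)$ by $y\mapsto h$. Suppose that $K_2(\kappa)\to K_2(\kappa')$ is injective and that for every monic irreducible $\pi\in\kappa[y]$ some monic irreducible $\varpi\in\kappa'[x]$ divides $\pi(h)$ exactly once. Then $K_2(\kappa(y))\to K_2(\kappa'(x))$ is injective.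
\end{lemma}

\begin{proof}
If $f\in\kappa[y]$ is prime to $\pi$, then $1\in(f,\pi)$ and $\varpi\nmid f(h)$. With $v_\varpi(\pi(h))=1$ this shows that $v_\varpi$ restricts to $v_\pi$. By the formula on symbols, for $\alpha\in K_2(\kappa(y))$ the tame symbol $\tau_\varpi$ of the image of $\alpha$ is the image of $\tau_\pi(\alpha)$ under the field embedding $\kappa[y]/\pi\to\kappa'[x]/\varpi$. If $\alpha$ dies in $K_2(\kappa'(x))$, then all $\tau_\pi(\alpha)=1$, so $\alpha\in K_2(\kappa)$ by (K6). Since $K_2(\kappa)\to K_2(\kappa')\to K_2(\kappa'(x))$ is injective, $\alpha=0$.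
\end{proof}

\begin{proposition}\label{prop:a}
The map $K_2(k)\to K_2(L)$ is injective.
\end{proposition}

\begin{proof}
First apply Lemma~\ref{lem:tame} with $\kappa=\kappa'=K_0$ and $h=g$. Let $\pi\in K_0[s]$ be monic irreducible, with distinct roots $c=c_1,\dots,c_m$ in an algebraic closure. We have $g'=X^{126}(128X-127)$. The polynomial $g-c$ has a simple root $x_0$: if $c=0$ take $x_0=1$; if $c\ne0$, the only possible multiple root is $127/128$, a simple root of $g'$, so its multiplicity is at most $2<128$ and any other root is simple. The factors of $\pi(g)=\prod_j(g-c_j)$ have no common root, so $x_0$ is a simple root of $\pi(g)$, and its minimal polynomial over $K_0$ divides $\pi(g)$ exactly once. Hence $K_2(k_1)\to K_2(L_1)$ is injective.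

Next adjoin the variables $y_{ab}$ one at a time, applying Lemma~\ref{lem:tame} with $h=x$: in characteristic zero an irreducible $\pi\in\kappa[y]$ has distinct roots, so each of its irreducible factors over $\kappa'$ divides it exactly once.
\end{proof}

\begin{remark}
The factor $X-1$ in $g$ is needed. For $s=\theta^{128}$ the symbol $\{-1,s\}$ has tame symbol $-1$ at $s$, so it is nonzero in $K_2(K_0(s))$, while $\{-1,s\}=128\{-1,\theta\}=\{1,\theta\}=0$ in $K_2(K_0(\theta))$.
\end{remark}

\section{The differentials of $R$}\label{sec:diff}

We must prove $T=0$. By Lemma~\ref{lem:snake} this requires $T_{k,3}=0$. A linear form on $\Omega_{R/k,3}$ that kills exact forms gives a bilinear function $\psi(h,w)$ on $H\times W$, its value on $ht^2d(wt)$, and $\psi(w^2,w)=0$ because $x^2dx=\frac13d(x^3)$. This leads to the following property.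

\begin{definition}\label{def:S}
Let $E\supset k_1$ be a field and $W'\subset L_E$ a totally isotropic subspace of dimension $n$. We say that $W'$ has \emph{property} (S) if every $E$-bilinear $\psi\colon L_E\times W'\to E$ with $\psi(w^2,w)=0$ for all $w\in W'$ has the form $\psi(x,w)=\phi(x)l(w)$ for a linear form $l$ on $W'$.
\end{definition}

The maps $\phi\cdot l$ do satisfy the condition, as $\phi(w^2)=0$; property (S) says that there are no others.

\begin{proposition}\label{prop:S}
The subspace $W\subset L$ has property \emph{(S)}.
\end{proposition}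

The proof occupies Section~\ref{sec:torus}. Here we draw the consequences. For subspaces $U,U'\subset L$ let $UU'$ be the $k$-span of the products. Put $x_a=w_at$.

\begin{lemma}\label{lem:gen}
The $k$-algebra $R$ is generated by $x_0,\dots,x_{n-1}$.
\end{lemma}

\begin{proof}
We show $WW=H$, $WH=L$ and $WL=L$. Let $\delta\colon L\to k$ be linear and vanish on $WW$. Choose a linear form $l$ on $W$ and $w_*\in W$ with $l(w_*)=1$. Then $\psi=\delta\cdot l$ satisfies $\psi(w^2,w)=0$, so $\delta\cdot l=\phi\cdot l'$ by (S), and $\delta=l'(w_*)\phi$. Thus the annihilator of $WW$ lies in $k\phi$, and $WW\subset H$ forces $WW=H$. If $WH\ne L$, a nonzero linear form vanishes on $WH$; by nondegeneracy it is $x\mapsto\phi(\lambda x)$ with $\lambda\ne0$. Then $\lambda W$ lies in the orthogonal complement of $H$, which is the line $k\cdot1$ because $H$ is the orthogonal complement of $1$. This contradicts $\dim W=64$. Finally $WL=L$ as $L$ is a field.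
\end{proof}

\begin{remark}
Over an algebraic closure $\bar k$, the ring $R\otimes_k\bar k\subset\bar k[t]^{128}$ is generated in degree $1$, so it is the coordinate ring of a union of lines through the origin of $\mathbb A^{64}$; there are $128$ distinct lines because $R_3\otimes_k\bar k=\bar k^{128}t^3$. Example~\ref{ex:lines} has the same shape with $n=2$.
\end{remark}

\begin{lemma}\label{lem:Tk}
The module $T_k$ is concentrated in degree $2$ and is spanned over $k$ by the forms $\omega_{ab}=x_a\,dx_b-x_b\,dx_a$, $a<b$.
\end{lemma}

\begin{proof}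
On $L[t]\,dt$ the contraction is $\iota(f\,dt)=tf$, which is injective; since $R\subset L[t]$, we get $T_k=\ker(\iota\colon\Omega_{R/k}\to R)$. As $\iota d=q$ on $R_q$, we have $\Omega_{R/k,q}=T_{k,q}\oplus dR_q$ for $q\ge1$. In degree $0$ the module $\Omega_{R/k}$ vanishes and in degree $1$ it equals $dR_1$, so $T_{k,0}=T_{k,1}=0$.

\emph{Generators.} Let $P=k[X_0,\dots,X_{n-1}]\to R$, $X_a\mapsto x_a$, which is onto by Lemma~\ref{lem:gen}. Let $q\ge2$, $\omega\in T_{k,q}$, and lift $\omega$ to $\tilde\omega\in\Omega_{P/k,q}$. Then $f=\iota\tilde\omega$ maps to $\iota\omega=0$ in $R$, so $df$ maps to $0$ in $\Omega_{R/k}$, and $\tilde\omega-\frac1qdf$ is another lift, now killed by $\iota$. So assume $\iota\tilde\omega=0$. Cartan's formula $\iota d+d\iota=q$ on forms of degree $q$ gives $\tilde\omega=\frac1q\iota\,d\tilde\omega$. Since $d\tilde\omega$ is a $P_{q-2}$-combination of the $dX_a\wedge dX_b$, and $\iota(dX_a\wedge dX_b)=X_adX_b-X_bdX_a$, the form $\omega$ is an $R_{q-2}$-combination of the $\omega_{ab}\in T_{k,2}$. Thus the $\omega_{ab}$ span $T_{k,2}$ and $T_{k,q}=R_{q-2}T_{k,2}$.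

\emph{Degree $3$.} We have $T_{k,3}\cong\Omega_{R/k,3}/dR_3$. The $dx_a$ generate $\Omega_{R/k}$, so $\Omega_{R/k,3}$ is spanned by the forms $ht^2d(wt)$ with $h\in H$, $w\in W$. Let $\Lambda$ be a linear form on $\Omega_{R/k,3}$ vanishing on $dR_3$, and $\psi(h,w)=\Lambda(ht^2d(wt))$. Then $\psi(w^2,w)=\frac13\Lambda(d(w^3t^3))=0$. Extend $\psi$ bilinearly to $L\times W$ in any way; the condition persists, as $w^2\in H$. By (S), $\psi=\phi\cdot l$, which vanishes on $H\times W$. So $\Lambda=0$ and $T_{k,3}=0$.

\emph{Degree $q\ge3$.} By Lemma~\ref{lem:gen}, $R_{q-2}=R_{q-3}R_1$, so $T_{k,q}=R_{q-3}R_1T_{k,2}\subset R_{q-3}T_{k,3}=0$.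
\end{proof}

\begin{proposition}\label{prop:b}
The map $\Omega_R\to\Omega_{L[t]}$ is injective.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:snake} and~\ref{lem:Tk} it suffices to show that $\omega=\sum_{a<b}\lambda_{ab}\omega_{ab}$ with $\lambda_{ab}\in k$ and $\partial\omega=0$ has all $\lambda_{ab}=0$. Fix $c<d$ and let $D=\partial/\partial y_{cd}$ on $k=k_1(y_{ab})$. Its extension to $L=L_1(y_{ab})$ kills $L_1$, in particular all $u_a$ and $u_a^*$. By Lemma~\ref{lem:snake},
\[
t^2\sum_{a<b}\lambda_{ab}\,(w_a\,Dw_b-w_b\,Dw_a)\in R_2=Ht^2 .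
\]
Since $Dy_{ab}=\delta_{ac}\delta_{bd}-\delta_{ad}\delta_{bc}$, we have $Dw_b=\delta_{bc}u_d^*-\delta_{bd}u_c^*$. Since $W_\infty$ is isotropic, $\phi(w_au_e^*)=\delta_{ae}$. Hence $\phi(w_a\,Dw_b)=\delta_{ad}\delta_{bc}-\delta_{ac}\delta_{bd}$, and
\[
\phi(w_a\,Dw_b-w_b\,Dw_a)=2\delta_{ad}\delta_{bc}-2\delta_{ac}\delta_{bd}=-2\delta_{ac}\delta_{bd}\qquad(a<b),
\]
because $a=d$, $b=c$ is incompatible with $a<b$, $c<d$. Applying $\phi$, which kills $H$, to the coefficient of $t^2$ gives $-2\lambda_{cd}=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]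
By Section~\ref{sec:criterion}, $\operatorname{Spec}R$ is an integral affine curve over $k$, and $A$ is its local ring at the $k$-rational point $\mathfrak m_R$, with fraction field $F=L(t)$. Let $R'\subset R$ be the $K_0$-algebra generated by $s$, the $y_{ab}$ and the $x_a$. As $k$ is the fraction field of $K_0[s,y_{ab}]$, the ring $R$ is a localization of $R'$, so $A$ is essentially of finite type over $K_0$. A regular one-dimensional local domain is normal, and $A$ differs from its normalization $B$ since the residue fields are $k\ne L$; so $A$ is not regular. By Propositions~\ref{prop:a}, \ref{prop:b} and~\ref{prop:crit}, $K_2(A)\to K_2(F)$ is injective.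
\end{proof}

\section{Property (S) and a triangulated torus}\label{sec:torus}

It remains to prove Proposition~\ref{prop:S}. Property (S) is a maximal-rank condition, so it holds generically as soon as it holds once. The work is to find one subspace for which it can be verified by hand.

\subsection*{Openness}

\begin{lemma}\label{lem:open}
There is a matrix $\mathcal M(v_0,\dots,v_{n-1})$ with $\binom{n+2}3$ rows and $pn$ columns, whose entries are polynomials over $k_1$ in the coordinates of $v_0,\dots,v_{n-1}$ in the basis $(\theta^i)$, such that for every field $E\supset k_1$ and every basis $v_0,\dots,v_{n-1}$ of a totally isotropic subspace $W'\subset L_E$, property \emph{(S)} holds for $W'$ if and only if some minor of $\mathcal M$ of size $pn-n$ is nonzero.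
\end{lemma}

\begin{proof}
A bilinear $\psi$ is given by the $pn$ values $\psi_{ia}=\psi(\theta^i,v_a)$. Write $v_bv_c=\sum_im^i_{bc}\theta^i$; the $m^i_{bc}$ are polynomials over $k_1$ in the coordinates. For $w=\sum\lambda_av_a$ we have $\psi(w^2,w)=\sum m^i_{bc}\psi_{ia}\lambda_a\lambda_b\lambda_c$. As $E$ is infinite, this vanishes for all $w$ if and only if the coefficient of each of the $\binom{n+2}3$ cubic monomials in the $\lambda_a$ vanishes. Let $\mathcal M$ be the matrix of this linear system. Its solution space contains the $n$-dimensional space of the $\phi\cdot l$, and (S) says that it is no larger, that is, that the rank is at least $pn-n$.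
\end{proof}

\begin{remark}\label{rem:count}
The same count for a subspace of dimension $n$ in an extension of degree $2n$ shows that \emph{(S)} needs $\binom{n+2}3\ge2n^2-n$, that is $(n-1)(n-8)\ge0$. So it fails for $2\le n\le7$.
\end{remark}

\subsection*{The split form of (S)}
Let $C$ be an algebraic closure of $k_1$. Since $L_1/k_1$ is separable, $L_C\cong C^p$ as rings, and $\phi(x)=\sum c_ix_i$, where all $c_i\ne0$ by nondegeneracy of $\phi(xy)=\sum c_ix_iy_i$. Let $W'\subset C^p$ be isotropic of dimension $n$, with coordinate forms $\zeta_i=x_i|_{W'}$. A bilinear $\psi$ is $\sum x_il_i(w)$ with $l_i\in W'^*$, and $\psi(w^2,w)=\sum\zeta_i(w)^2l_i(w)$. Isotropy is the relation $\sum c_i\zeta_i^2=0$, and (S) reads: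
\begin{equation}\label{eq:split}
\sum_i\zeta_i^2\,l_i=0\ \text{ in }S^3(W'^*)\quad\Longrightarrow\quad l_i=c_il\ \text{ for some }l\in W'^*\text{ and all }i .
\end{equation}
So we look for $2n$ linear forms in $n$ variables whose squares satisfy one linear relation, with all coefficients nonzero, and have no syzygies with linear coefficients except the multiples of that relation. A triangulated torus supplies the numbers and the relation: it has twice as many triangles as vertices, and if the triangles are colored up and down so that each edge lies on one of each color, the squares of the vertex sums cancel. Since each form involves only three variables, the equations in \eqref{eq:split} become local.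

\subsection*{The torus}
Let $G=(\mathbb Z/8)^2$, $\mu=(1,0)$, $\nu=(0,1)$. A \emph{triangle} is a set $g+\{0,\mu,\nu\}$ (\emph{up}, sign $\varepsilon=1$) or $g-\{0,\mu,\nu\}$ (\emph{down}, sign $\varepsilon=-1$) with $g\in G$; let $\mathcal T$ be the set of triangles. Let
\[
\Phi=\{\mu,\ \nu,\ \nu-\mu,\ -\mu,\ -\nu,\ \mu-\nu\},
\]
cyclically ordered as written; two elements are \emph{consecutive} if they are neighbors in this order. Call $a,b\in G$ \emph{adjacent}, and $\{a,b\}$ an \emph{edge}, if $a-b\in\Phi$. Put $N(c)=c+\Phi$ and $N[c]=N(c)\cup\{c\}$. See Figure~\ref{fig:star}.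

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.2cm,0cm)},y={(0.6cm,1.04cm)}]
\fill[gray!55] (1,0)--(0,1)--(-1,1)--(-1,0)--(0,-1)--(1,-1)--cycle;
\fill[gray!20] (1,0)--(0,1)--(1,1)--cycle (0,1)--(-1,1)--(-1,2)--cycle
 (-1,1)--(-1,0)--(-2,1)--cycle (-1,0)--(0,-1)--(-1,-1)--cycle
 (0,-1)--(1,-1)--(1,-2)--cycle (1,-1)--(1,0)--(2,-1)--cycle;
\draw (-2,2)--(0,2) (-2,1)--(1,1) (-2,0)--(2,0) (-1,-1)--(2,-1) (0,-2)--(2,-2);
\draw (2,-2)--(2,0) (1,-2)--(1,1) (0,-2)--(0,2) (-1,-1)--(-1,2) (-2,0)--(-2,2);
\draw (2,0)--(0,2) (2,-1)--(-1,2) (2,-2)--(-2,2) (1,-2)--(-2,1) (0,-2)--(-2,0);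
\foreach \p in {(0,0),(1,0),(0,1),(-1,1),(-1,0),(0,-1),(1,-1)} \fill \p circle (2.2pt);
\node[below=2pt,fill=white,inner sep=1pt] at (0,0) {\small $c$};
\node[below=2pt,fill=white,inner sep=1pt] at (1,0) {\small $c+\mu$};
\node[above=2pt,fill=white,inner sep=1pt] at (0,1) {\small $c+\nu$};
\node[right=2pt] at (1,1) {\small $c+\mu+\nu$};
\end{tikzpicture}
\caption{The triangulation of $G=(\mathbb Z/8)^2$ around a vertex $c$. The marked vertices are $c$ and its six neighbors. Dark: the six triangles containing $c$. Light: the six triangles with two vertices adjacent to $c$ that do not contain $c$. Every other triangle has at least two unmarked vertices.}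
\label{fig:star}
\end{figure}

\begin{lemma}\label{lem:torus}
\begin{itemize}
\item[(a)] For $r,r'\in\Phi$, we have $r-r'\in\Phi$ if and only if $r,r'$ are consecutive.
\item[(b)] The triangles containing $a\in G$ are the six distinct sets $\{a,a+r,a+r'\}$ with $r,r'$ consecutive, and they are alternately up and down. Each edge lies on exactly one up and one down triangle. Three pairwise adjacent vertices form a triangle. There are $64$ up and $64$ down triangles, and none is both.
\item[(c)] If $a\notin N[c]$, then $N(a)\cap N(c)$ is empty, a single vertex, or $\{c+r,c+r'\}=\{a-r',a-r\}$ with $r,r'$ consecutive and $a=c+r+r'$. If $r,r'$ are consecutive, then $a=c+r+r'\notin N[c]$ and the last case occurs.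
\item[(d)] The graph induced on $G\setminus N[c]$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
A signed sum of at most four elements of $\Phi$ has coordinates in $[-4,4]$, so it vanishes in $G$ if and only if it vanishes in $\mathbb Z^2$; all identities in (a)--(c) are of this kind and may be checked in $\mathbb Z^2$. The automorphism $\mu\mapsto\nu$, $\nu\mapsto\nu-\mu$ of $\mathbb Z^2$ moves each element of $\Phi$ to the next, so we may take $r=\mu$ in computations.

(a) For $r'$ running through $\Phi$ in order, $\mu-r'$ is $0$, $\mu-\nu$, $(2,-1)$, $(2,0)$, $(1,1)$, $\nu$. It lies in $\Phi$ exactly for $r'=\nu$ and $r'=\mu-\nu$.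

(b) An up triangle contains $a$ when $a=g$, $g+\mu$ or $g+\nu$, giving the pairs $(r,r')=(\mu,\nu)$, $(\nu-\mu,-\mu)$, $(-\nu,\mu-\nu)$. A down triangle contains $a$ when $a=g-\nu$, $g$ or $g-\mu$, giving $(\nu,\nu-\mu)$, $(-\mu,-\nu)$, $(\mu-\nu,\mu)$. These are the six consecutive pairs, alternating in type, and the six sets are distinct; so no triangle is both up and down. The triangles on the edge $\{a,a+r\}$ correspond to the two consecutive pairs containing $r$, one of each type. Pairwise adjacent vertices have the form $a,a+r,a+r'$ with $r-r'\in\Phi$, so they form a triangle by (a). Counting incidences, there are $64\cdot3/3=64$ triangles of each type.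

(c) For $r'$ running through $\Phi$, $\mu+r'$ is $(2,0)$, $(1,1)$, $\nu$, $0$, $\mu-\nu$, $(2,-1)$. So the sums $r+r'$ outside $\Phi\cup\{0\}$ are the six $2r$ and the six sums of consecutive pairs, namely the twelve distinct elements $\pm(2,0)$, $\pm(0,2)$, $\pm(-2,2)$ and $\pm(1,1)$, $\pm(-1,2)$, $\pm(-2,1)$. Since $\Phi=-\Phi$, the vertices of $N(a)\cap N(c)$ are the $c+r$ for the ordered pairs $(r,r')$ with $r+r'=a-c$. For $a-c\notin\Phi\cup\{0\}$ there is no such pair, or one pair $(r,r)$, or the two orderings of one consecutive pair.

(d) Take $c=0$. The set $N[0]$ consists of $(i,0)$ with $i\in\{0,\pm1\}$, of $(0,1),(-1,1)$, and of $(0,-1),(1,-1)$. The rows with second coordinate $2,\dots,6$ lie outside $N[0]$ and form a connected graph through steps $\mu$ and $\nu$. A vertex $(i,1)$ is adjacent to $(i,2)$, and $(i,-1)$ to $(i,-2)=(i,6)$. A vertex $(i,0)$ with $2\le i\le6$ is adjacent to $(i,1)\notin N[0]$.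
\end{proof}

Let $V$ be the $C$-vector space with basis $e_g$ $(g\in G)$, and $z_\Delta=\sum_{a\in\Delta}e_a$ for $\Delta\in\mathcal T$.

\begin{lemma}\label{lem:syz}
\begin{itemize}
\item[(i)] $\sum_\Delta\varepsilon_\Delta z_\Delta^2=0$ in $S^2V$, and the $z_\Delta$ with $\Delta$ up span $V$.
\item[(ii)] If $l_\Delta\in V$ and $\sum_\Delta z_\Delta^2l_\Delta=0$ in $S^3V$, then there is $l\in V$ with $l_\Delta=\varepsilon_\Delta l$ for all $\Delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $z_\Delta^2=\sum_{a\in\Delta}e_a^2+2\sum_{\{a,b\}\subset\Delta}e_ae_b$. By Lemma~\ref{lem:torus}(b), the sum over up triangles and the sum over down triangles both equal $3\sum_ge_g^2+2\sum_{\text{edges}}e_ae_b$. Identify $V$ with the group algebra $C[G]$. The up forms are the images of the basis under multiplication by $e_0+e_\mu+e_\nu$, whose eigenvalues are $1+\chi(\mu)+\chi(\nu)$ for the characters $\chi$ of $G$. Viewing the values of $\chi$ as complex roots of unity, $1+\chi(\mu)+\chi(\nu)=0$ gives $|1+\chi(\mu)|=1$, so $\chi(\mu)$ is a primitive cube root of unity; this is impossible as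 $\chi(\mu)^8=1$. So the operator is invertible.

(ii) Write $l_\Delta=\sum_cl_\Delta[c]e_c$. The coefficients of $e_ae_be_c$ (divided by $2$) and of $e_a^2e_c$, for distinct $a,b,c$, give
\begin{align}
\sum_{\Delta\ni a,b}l_\Delta[c]+\sum_{\Delta\ni b,c}l_\Delta[a]+\sum_{\Delta\ni a,c}l_\Delta[b]&=0,\label{eq:abc}\\
\sum_{\Delta\ni a}l_\Delta[c]+2\sum_{\Delta\ni a,c}l_\Delta[a]&=0.\label{eq:aac}
\end{align}
We determine $l_\Delta[c]$ by moving $\Delta$ toward $c$, through the three kinds of triangles in Figure~\ref{fig:star}.

\emph{Far triangles.} Fix $c$. Call a vertex \emph{outside} if it is not in $N[c]$, and an edge outside if both ends are. Let $\{a,b\}$ be an outside edge with triangles $\Delta,\Delta'$. No triangle contains $\{a,c\}$ or $\{b,c\}$, so \eqref{eq:abc} reads $l_\Delta[c]+l_{\Delta'}[c]=0$. As the signs are opposite, $\varepsilon_\Delta l_\Delta[c]=\varepsilon_{\Delta'}l_{\Delta'}[c]$; call this value $m(a,b)$. Two outside edges of one triangle have the same value. Two outside edges at a common vertex $a$ have the same value too: by Lemma~\ref{lem:torus}(c), the outside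 vertices of the $6$-cycle $N(a)$ form a path or the whole cycle, and two consecutive ones $b,b'$ form with $a$ a triangle containing both $\{a,b\}$ and $\{a,b'\}$. By Lemma~\ref{lem:torus}(d), $m$ is then a constant $m_c$. Let $\mathcal T_c$ be the set of triangles with at least two outside vertices. Such a triangle contains an outside edge, so $\varepsilon_\Delta l_\Delta[c]=m_c$ on $\mathcal T_c$.

Put $l=\sum_cm_ce_c$ and replace $l_\Delta$ by $l_\Delta-\varepsilon_\Delta l$; the hypothesis is preserved by (i). Now $l_\Delta[c]=0$ for all $c$ and all $\Delta\in\mathcal T_c$, and we must show that all $l_\Delta$ vanish.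

\emph{Near triangles.} Let $\Delta\notin\mathcal T_c$ and $c\notin\Delta$. Then $\Delta$ has two vertices in $N(c)$; being adjacent, they are $c+r,c+r'$ with $r,r'$ consecutive. The two triangles on this edge are $\{c,c+r,c+r'\}$ and $\{c+r,c+r',a\}$ with $a=c+r+r'\notin N[c]$, so $\Delta$ is the second. No triangle contains $\{a,c\}$, so \eqref{eq:aac} reads $\sum_{\Delta'\ni a}l_{\Delta'}[c]=0$. If $\Delta'\ni a$ and $\Delta'\notin\mathcal T_c$, then its other two vertices lie in $N(a)\cap N[c]=\{c+r,c+r'\}$, so $\Delta'=\Delta$. All other terms vanish, and $l_\Delta[c]=0$.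

\emph{Triangles containing $c$.} We now know that $l_\Delta[c]\ne0$ only if $c\in\Delta$, for all $c$. Let $\{a,c\}$ be an edge with triangles $\Delta,\Delta'$, and put $X=l_\Delta[c]+l_{\Delta'}[c]$, $Z=l_\Delta[a]+l_{\Delta'}[a]$. Equation \eqref{eq:aac} for $(a,c)$ and for $(c,a)$ gives $X+2Z=0$ and $Z+2X=0$, so $X=Z=0$. Hence $\varepsilon_\Delta l_\Delta[c]$ takes the same value on the two triangles of each edge at $c$, and going around $c$ we get $l_\Delta[c]=\varepsilon_\Delta\kappa_c$ for all six $\Delta\ni c$ and some $\kappa_c\in C$. For a triangle $\Delta=\{a,b,c\}$, the second triangle on each edge misses the opposite vertex, so \eqref{eq:abc} reads $l_\Delta[a]+l_\Delta[b]+l_\Delta[c]=0$, that is $\kappa_a+\kappa_b+\kappa_c=0$. The linear form $e_g\mapsto\kappa_g$ thus vanishes on all $z_\Delta$, so it is zero by (i).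
\end{proof}

The modulus $8$ entered three times: it exceeds $4$, so that local identities can be checked in $\mathbb Z^2$; it leaves the complement of $N[c]$ connected; and it is prime to $3$, which makes the forms $z_\Delta$ span.

\subsection*{From the torus to the generic subspace}

\begin{proof}[Proof of Proposition~\ref{prop:S}]
\emph{One subspace with \emph{(S)}.} By Lemma~\ref{lem:torus}(b) we may index the coordinates of $L_C=C^p$ by $\mathcal T$. Choose $\sigma_\Delta\in C^*$ with $\sigma_\Delta^2c_\Delta=\varepsilon_\Delta$ and let $W^1$ be the image of $V^*\to C^p$, $w\mapsto(\sigma_\Delta z_\Delta(w))_\Delta$. This map is injective because the $z_\Delta$ span $V$. So $\dim W^1=64=n$, its dual is $V$, and its coordinate forms are $\zeta_\Delta=\sigma_\Delta z_\Delta$. It is totally isotropic since $\sum c_\Delta\zeta_\Delta^2=\sum\varepsilon_\Delta z_\Delta^2=0$. If $\sum\sigma_\Delta^2z_\Delta^2l_\Delta=0$, Lemma~\ref{lem:syz}(ii) gives $\sigma_\Delta^2l_\Delta=\varepsilon_\Delta l$, that is $l_\Delta=c_\Delta l$. So \eqref{eq:split} holds for $W^1$, for any choice of the square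 roots $\sigma_\Delta$.

\emph{Moving it into the family $W_Y$.} The subspace $W^1$ need not be a complement of $W_\infty$, so we use the orthogonal group of $\mathbf q(x)=\phi(x^2)$ on $C^p$; write $W_0,W_\infty$ also for the extensions to $C$. Any linear isomorphism $W_0\to W^1$ is an isometry of totally isotropic spaces, so by Witt's theorem $W^1=\gamma W_0$ with $\gamma\in O(\mathbf q)$. If $\det\gamma=-1$, compose $\gamma$ with the reflection changing the sign of one coordinate $x_\Delta$; this replaces $\sigma_\Delta$ by $-\sigma_\Delta$ in the definition of $W^1$. So we may take $\gamma\in SO(\mathbf q)$, which is an irreducible variety. The set of $h\in SO(\mathbf q)$ such that $hW_0$ has (S) is open, by Lemma~\ref{lem:open} applied to the basis $(hu_a)$, and contains $\gamma$. The set of $h$ with $hW_0\cap W_\infty=0$ is open, being defined by the nonvanishing of the determinant of the $2n$ vectors $hu_a,u_b^*$, and contains $1$. By irreducibility some $h$ lies in both sets. Then $hW_0$ is an isotropic complement of $W_\infty$, so $hW_0=W_{Y_0}$ with $Y_0\in M_n(C)$ alternating by \eqref{eq:alt},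 and $W_{Y_0}$ has (S).

\emph{The generic point.} The minors of size $pn-n$ of $\mathcal M(w_0,\dots,w_{n-1})$ are elements of the polynomial ring $k_1[y_{ab}]$, and substituting the entries of $Y_0$ for the $y_{ab}$ gives the minors of $\mathcal M(w_0^{Y_0},\dots,w_{n-1}^{Y_0})$. By Lemma~\ref{lem:open} one of the latter is nonzero. The corresponding polynomial is then a nonzero element of $k$, and by Lemma~\ref{lem:open} again $W$ has property (S).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cathelineau}
Cathelineau, \emph{$\lambda$-structures in algebraic K-theory and cyclic homology}, K-Theory 4 (1991).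

\bibitem{Goodwillie}
Goodwillie, Ann. of Math. 124 (1986).

\bibitem{Keune}
Keune, \emph{The relativization of $K_2$}, J. Algebra 54 (1978).

\bibitem{Krishna}
Amalendu Krishna, \emph{On $K_2$ of 1-dimensional local rings}, arXiv:math/0402190 (2004).

\bibitem{LodayRel}
Loday, \emph{Cohomologie et groupe de Steinberg relatifs}, J. Algebra 54 (1978).

\bibitem{LodayCH}
Loday, \emph{Cyclic Homology}.

\bibitem{Soule}
Soul\'e, \emph{Op\'erations en K-th\'eorie alg\'ebrique}, Canad. J. Math. 37 (1985).

\bibitem{Weibel}
Weibel, Trans. AMS 303 (1987).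

\end{thebibliography}
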